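# Baire box powers without a winning strategy for Black

## 1. The Banach–Mazur game, Baire spaces, box powers

**Definition 1 (the game).** Let $X$ be a topological space. In the game ${\sf BM}(X)$ there is one inning for each finite ordinal. White chooses a nonempty open $B_0\subseteq X$, Black answers with a nonempty open $B_1\subseteq B_0$, White chooses a nonempty open $B_2\subseteq B_1$, and so on. White chooses the sets $B_{2n}$ and Black the sets $B_{2n+1}$, and each set is a nonempty open subset of the previous one. White wins the play if $\bigcap_{n<\omega}B_n=\emptyset$; otherwise Black wins. A strategy for Black is a function $\sigma$ that assigns to each legal sequence $(B_0,B_2,\dots,B_{2n})$ of White's moves an answer $B_{2n+1}$. It is winning if Black wins every play in which he follows it. Strategies for White are defined similarly.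

*Example.* On $\mathbb R$, Black wins: in inning $n$ he answers with an open interval whose closure lies in White's last move and whose length is below $2^{-n}$. The closures are nested and compact, so they have a common point, and that point lies in every move. On $\mathbb Q=\{q_0,q_1,\dots\}$, White wins: she plays $B_0=\mathbb Q\setminus\{q_0\}$ and $B_{2n+2}=B_{2n+1}\setminus\{q_{n+1}\}$. These moves are legal because nonempty open sets of $\mathbb Q$ are infinite, and the intersection is empty.

**Definition 2 (Baire space).** A space is Baire if the intersection of any countable family of dense open subsets is dense.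

*Example.* $\mathbb R$ is Baire by the Baire category theorem. $\mathbb Q$ is not, because $\bigcap_n(\mathbb Q\setminus\{q_n\})=\emptyset$. It is known (Banach–Mazur, Oxtoby) that $X$ is Baire if and only if White has no winning strategy in ${\sf BM}(X)$.

**Definition 3 (box power).** For a cardinal $\kappa\ge1$, $\square^\kappa X$ is the set $X^\kappa$ with the topology that has as a base all products $\prod_{\xi<\kappa}U_\xi$ with each $U_\xi$ nonempty open in $X$.

*Example.* The set $\prod_{n<\omega}(-\frac1{n+1},\frac1{n+1})$ is open in $\square^\omega\mathbb R$. In the usual product $\mathbb R^\omega$ it is not open: a basic open set there restricts only finitely many coordinates. For finite $\kappa$ the two topologies agree.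

## 2. Constructibility from $A$, fragments of ZF, generic functions

**Definition 4 (the model $L[A]$).** Let $A$ be a set of ordinals. Put $L_0[A]=\emptyset$; let $L_{\delta+1}[A]$ be the set of subsets of $L_\delta[A]$ that are definable with parameters over $(L_\delta[A],\in,A\cap L_\delta[A])$; take unions at limits. $L[A]$ is the union of all levels, and $L=L[\emptyset]$. The statement $V=L[A]$ says that every set lies in some level.

*Example.* Every subset of a finite set is definable with parameters, so $L_n[A]=V_n$ for finite $n$ and $L_\omega[A]=V_\omega$. If $A\subseteq\lambda$ then $A\in L_{\lambda+1}[A]$, because the ordinals of $L_\lambda[A]$ are those below $\lambda$, so $A\cap L_\lambda[A]=A$. Hence $A\in L_\gamma[A]$ for every $\gamma>\lambda$.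

**Definition 5 (${\sf ZF}^-$ and $H_\theta$).** ${\sf ZF}^-$ is ZF without Power Set, formulated with Separation and Collection (hence Replacement). $H_\theta$ is the set of all sets whose transitive closure has cardinality $<\theta$.

*Example.* If $\theta$ is regular uncountable, then $H_\theta\models{\sf ZF}^-$. For Collection, choose a witness for each element of a given set; this gives fewer than $\theta$ elements of $H_\theta$, and by regularity they form an element of $H_\theta$. In $H_{\omega_1}$ every set is countable, and Power Set fails there because $\mathcal P(\omega)\notin H_{\omega_1}$.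

**Definition 6 (generic function).** For an ordinal $\mu$, order $\mu^{<\omega}$ by extension. A set $D\subseteq\mu^{<\omega}$ is dense if every $s$ has an extension in $D$. A function $g\in\mu^\omega$ is generic over a transitive $M$ if for every dense $D\subseteq\mu^{<\omega}$ with $D\in M$ there is $n$ with $g{\restriction}n\in D$.

*Example.* If $M$ is countable, list its dense sets as $D_0,D_1,\dots$ and choose $s_0\subseteq s_1\subseteq\cdots$ with $s_{n+1}\in D_n$. If $M\models{\sf ZF}^-$ and $\mu\in M$ is nonempty, then each $\{s:|s|\ge m\}$ is among the $D_n$, so $g=\bigcup_ns_n$ is a function in $\mu^\omega$, and it is generic over $M$. It is onto $\mu$, because each $\{s:\alpha\in{\rm ran}\,s\}$ is dense and in $M$. For the same reason no $g\in\omega_1^\omega$ is generic over $H_{\omega_2}$: it would map $\omega$ onto $\omega_1$.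

**Convention.** "Extends" always allows equality. For $s\in\lambda^{<\omega}$ and $f\in\lambda^\omega$ we write $s\subset f$ if $s$ is an initial segment of $f$, and $[s]=\{f\in\lambda^\omega:s\subset f\}$. The space $\lambda^\omega$ has the product topology with $\lambda$ discrete; the sets $[s]$ are a base of clopen sets. We write $T=\lambda^{<\omega}$.

## 3. Galvin's conjecture and the theorems

It is known that if Black has a winning strategy in ${\sf BM}(X)$, then $\square^\kappa X$ is Baire for every $\kappa\ge1$. The proof explains where the conjecture comes from. Let $D_n$ be dense open in $\square^\kappa X$, let $\prod_\xi U_\xi$ be a basic open set, and let $\sigma$ be a winning strategy for Black. Choose a box $\prod_\xi B_0^\xi\subseteq\prod_\xi U_\xi\cap D_0$. Let $\sigma$ answer in all coordinates at once, which gives a box $\prod_\xi B_1^\xi$. Choose a box $\prod_\xi B_2^\xi\subseteq\prod_\xi B_1^\xi\cap D_1$, and continue. In each coordinate we have a play won by Black, so we can pick $x_\xi\in\bigcap_nB_n^\xi$, and $(x_\xi)_\xi\in\prod_\xi U_\xi\cap\bigcap_nD_n$.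

Galvin's conjecture is the converse.

> For every topological space $X$, if $\square^\kappa X$ is Baire for every cardinal $\kappa\ge1$, then Black has a winning strategy in ${\sf BM}(X)$.

The problem is taken from Fred Galvin and Marion Scheepers, "Baire spaces and infinite games", arXiv:1401.6061 (2014). The conjecture is known to be consistent relative to the consistency of a proper class of measurable cardinals. We ask whether ZFC proves it. If ZFC is consistent, it does not.

**Theorem 1 (ZFC).** Let $\lambda$ be an infinite cardinal, $A\subseteq\lambda$, and assume $V=L[A]$. There is a dense subspace $X$ of $\lambda^\omega$ (so $X$ is metrizable, zero-dimensional, of weight $\le\lambda$) such that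

* (a) $\square^\kappa X$ is Baire for every cardinal $\kappa\ge1$;
* (b) Black has no winning strategy in ${\sf BM}(X)$, nor in ${\sf BM}(U)$ for any nonempty open $U\subseteq X$.

**Corollary 2.** If ZFC is consistent, so is ZFC + "Galvin's conjecture is false". So ZFC does not prove the conjecture.

*Proof from Theorem 1.* If ZFC is consistent, so is ZFC + $V=L$ (Gödel). In that theory apply Theorem 1 with $\lambda=\omega$ and $A=\emptyset$. $\square$

Together with the quoted consistency result, the conjecture is independent of ZFC, modulo the consistency of a proper class of measurable cardinals.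

**Theorem 3.**

1. If $V=L$, there is a separable metrizable counterexample $X\subseteq\omega^\omega$ which is lightface $\Delta^1_2$. On the other hand, ZFC proves: if $X$ is a Baire subspace of a Polish space and $X$ has the Baire property in $\overline X$ (in particular, if $X$ is analytic or coanalytic), then Black has a winning strategy in ${\sf BM}(X)$.
2. If the conjecture holds, then $V\ne L[A]$ for every set $A$ of ordinals. In particular the conjecture fails in every set-generic extension of $L$, and in $L[U]$ for $U$ a normal measure.

## 4. Sets with the Baire property, and a recursion that handles only finite powers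

A first thought is to look for a counterexample among simply definable sets of reals. The second half of Theorem 3(1) excludes the simplest ones.

**Proof of Theorem 3(1), second half.** If $X=\emptyset$ there are no plays and nothing to prove, so let $X\neq\emptyset$. Let $P=\overline X$, a Polish space, and $X=U\,\triangle\,M$ with $U$ open and $M$ meager in $P$. (If $X$ is analytic or coanalytic in the given Polish space, then $X$ or its complement in $P$ is analytic, and analytic sets have the Baire property.)

If $F\subseteq P$ is closed and nowhere dense, then $F\cap X$ is nowhere dense in $X$: if $O$ is nonempty and open in $P$ with $X\cap O\subseteq F$, then $O\subseteq\overline{X\cap O}\subseteq F$ because $X$ is dense in $P$, a contradiction.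

Next, $U$ is dense in $P$. Otherwise $W=P\setminus\overline U$ is nonempty and open. Points of $X$ outside $U$ lie in $M$, so $X\cap W\subseteq M$. By the previous paragraph the nonempty open subset $X\cap W$ of $X$ is meager in $X$, contradicting that $X$ is Baire.

A point of $P\setminus X$ is outside $U$ or in $U\cap M$. So $P\setminus X\subseteq(P\setminus U)\cup M\subseteq\bigcup_nF_n$ with all $F_n$ closed and nowhere dense in $P$.

Fix a complete metric on $P$ and let $V_{-1}=P$. When White plays $B_{2n}=X\cap W_n$, with $W_n$ open in $P$ and $B_{2n}\subseteq X\cap V_{n-1}$, the open set $(W_n\cap V_{n-1})\setminus F_n$ is nonempty. Black chooses a nonempty open $V_n$ with $\overline{V_n}\subseteq(W_n\cap V_{n-1})\setminus F_n$ and ${\rm diam}\,V_n<2^{-n}$, and plays $B_{2n+1}=X\cap V_n$, nonempty since $X$ is dense in $P$. Then $\bigcap_nV_n=\bigcap_n\overline{V_n}=\{x\}$ with $x\notin\bigcup_nF_n$. So $x\in X$, and $x\in\bigcap_nB_n$. $\square$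

So we need a wilder set. The next sensible attempt is a transfinite recursion that decides points one at a time: some go into $X$ to make powers Baire, others are kept out to defeat strategies. For this we turn strategies into combinatorial objects; the same lemma is used in the final proof.

**Definition 7 (response).** Let $r\in T$. An $r$-response is a function $\tau$ with values in $T$ whose domain is the least set that contains $(r)$ and contains, with each $(s_0,\dots,s_n)$, all $(s_0,\dots,s_n,s)$ with $s\supsetneq\tau(s_0,\dots,s_n)$; moreover $\tau(s_0,\dots,s_n)\supseteq s_n$.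

*Example.* $\tau(s_0,\dots,s_n)=s_n{}^\frown0$ is an $r$-response for any $r$.

**Lemma 4.** Let $X$ be dense in $\lambda^\omega$ and suppose Black has a winning strategy in ${\sf BM}(U)$ for some nonempty open $U\subseteq X$. Then there are $r\in T$ and an $r$-response $\tau$ such that
$$\text{if } s_0=r\text{ and }s_{n+1}\supsetneq\tau(s_0,\dots,s_n)\text{ for all }n,\text{ then }\bigcup_ns_n\in X.\tag{1}$$

*Proof.* Choose $r$ with $X\cap[r]\subseteq U$. Plays of ${\sf BM}(X\cap[r])$ are plays of ${\sf BM}(U)$, so Black has a winning strategy $\sigma$ in ${\sf BM}(X\cap[r])$. If $(s_0,\dots,s_n)$ has been admitted to the domain, choose $t\supseteq s_n$ with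
$$X\cap[t]\subseteq\sigma(X\cap[s_0],\dots,X\cap[s_n])$$
and let $\tau(s_0,\dots,s_n)=t$. Such $t$ exists because $\sigma$'s answer is a nonempty open subset of $X\cap[s_n]$: take a point $g$ in it and a long enough initial segment of $g$. White's moves $X\cap[s_i]$ are legal: they are nonempty by density, and $X\cap[s_{i+1}]\subseteq X\cap[\tau(s_0,\dots,s_i)]$ lies inside Black's last answer. For an infinite sequence as in (1), the lengths of the $s_n$ strictly increase, so the intersection of the play is $X\cap\{\bigcup_ns_n\}$. Since $\sigma$ wins, this is nonempty. $\square$

**A construction for finite powers.** There is a dense $X\subseteq\omega^\omega$ such that all finite powers of $X$ are Baire and Black has no winning strategy in ${\sf BM}(X)$. To see this, let $\lambda=\omega$, so $T$ is countable. There are $2^{\aleph_0}$ pairs $(r,\tau)$ with $\tau$ an $r$-response, and $2^{\aleph_0}$ tasks $(k,(s^1,\dots,s^k),\langle O_m\rangle_{m\geq 1})$ with $1\le k<\omega$, $s^i\in T$ and $O_m$ dense open in $(\omega^\omega)^k$. List all of these in order type $2^{\aleph_0}$. At each stage fewer than $2^{\aleph_0}$ points have been put in and fewer than $2^{\aleph_0}$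 kept out.

* Given $(r,\tau)$, put $s_\emptyset=r$ and $s_{u^\frown i}=\tau(s_{u\restriction0},\dots,s_u)^\frown i$ for $u\in2^{<\omega}$, $i<2$. The points $x_b=\bigcup_ns_{b\restriction n}$, $b\in2^\omega$, are distinct, so some $x_b$ has not been put in. Keep it out. Then (1) fails for $(r,\tau)$.
* Given a task, build nodes $s^i_u$ for $u\in2^{<\omega}$, $i\le k$, with $s^i_\emptyset=s^i$, with $s^i_{u^\frown0},s^i_{u^\frown1}$ incompatible extensions of $s^i_u$, and with $\prod_i[s^i_{u_i}]\subseteq O_m$ for all $u_1,\dots,u_k\in2^m$, $m\ge1$. At level $m$ this is a finite list of requirements, met one after another by extending nodes. For each $i$ there are $2^{\aleph_0}$ branches, so choose $x_i\in[s^i]$ on a branch that is not kept out. Put $x_1,\dots,x_k$ in. Then $(x_1,\dots,x_k)\in\bigcap_mO_m$.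

Let $X$ be the set of points put in. It is dense (tasks with $k=1$). A dense open subset of $X^k$ is the trace of an open set that is dense in $(\omega^\omega)^k$, so $X^k$ is Baire. By Lemma 4 Black has no winning strategy.

**Where this stops.** For $\kappa$ infinite, fix a dense open $O\subsetneq\omega^\omega$. For $Z\subseteq\kappa$ the set $\{f:f_\xi\in O\text{ for all }\xi\in Z\}$ is dense and open in $\square^\kappa\omega^\omega$, and different $Z$ give different sets. So there are at least $2^\kappa$ tasks for the power $\kappa$. For $\kappa=2^{\aleph_0}$ this exceeds the number of stages, and over all $\kappa$ the tasks form a proper class, while $X$ is one set, fixed once. No enumeration of tasks can have an end.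

The way past this point has two halves. First, we do not list the tasks: if some task fails, then under $V=L[A]$ there is a least failing task, and it is definable. Second, we define membership $f\in X$ by a property of $f$ alone, without mention of $\kappa$ or of a task, that every coordinate of a point built definably from the least failing task must have. Defeating Black then requires building, against a strategy, an $f$ without that property. The property will be "the set of models over which $f$ is generic has a last element".

## 5. Absoluteness, definable hulls and collapses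

**Fact 1.** Let $M$ be a transitive set with $M\models{\sf ZF}^-$, and let $A\in M$ be a set of ordinals.

* (i) For $\delta\in M$, $L_\delta[A]\in M$, and it is computed correctly in $M$. More precisely, $y=L_\delta[A]$ is expressed by a formula $\exists w\,\vartheta(w,\delta,y,A)$ with $\vartheta$ having only bounded quantifiers, and a witness $w$ can be found in $M$.
* (ii) If also $M\models V{=}L[A]$, then $M=L_\gamma[A]$ for $\gamma=M\cap{\rm Ord}$. Only a finite part of ${\sf ZF}^-$ is needed for this.
* (iii) If $A\in L_\gamma[A]\models{\sf ZF}^-$, then $\gamma$ is a limit and $L_\gamma[A]\models V{=}L[A]$.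
* (iv) Order $L[A]$ by level of first appearance, then by least defining formula and parameters. One formula with parameter $A$ defines this well-order $<_A$ in all models as in (ii), and if $M\subseteq M'$ are two such models, $<_A^M$ is an initial segment of $<_A^{M'}$.

*Why.* ${\sf ZF}^-$ proves the recursion theorem, and the step of the recursion (form the satisfaction relation of a set, then collect the definable subsets by Replacement over formulas and parameters) does not use Power Set. The witness $w$ consists of the sequence of levels, the satisfaction relations, and the sequences that show they obey their recursions. Whether $w$ is such a witness is a bounded condition. This gives (i). For (ii), $M=\bigcup_{\delta\in M}L_\delta[A]$ by (i); finitely many axioms suffice for this one recursion. For (iii), the ordinals of $L_\gamma[A]$ are those below $\gamma$, and a model of ${\sf ZF}^-$ has no largest ordinal; now use (i). In (iv), the recursion for $<_A$ is absolute in the same way, and elements of earlier levels come first.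

**Fact 2.** If $V=L[A]$, $A\subseteq\lambda$, and $\theta>\lambda$ is regular uncountable, then $H_\theta=L_\theta[A]\models{\sf ZF}^-+V{=}L[A]$.

*Proof.* For $\gamma<\theta$ the transitive set $L_\gamma[A]$ has size $<\theta$, so $L_\theta[A]\subseteq H_\theta$. Let $x\in H_\theta$. By the Reflection Principle for the hierarchy $L_\eta[A]$, choose $\eta$ with $x,A\in L_\eta[A]$ such that $L_\eta[A]$ satisfies $V{=}L[A]$ and the finite part of ${\sf ZF}^-$ needed in Fact 1(ii). Take $M\prec L_\eta[A]$ with $|M|<\theta$ and $\lambda\cup{\rm trcl}(\{x\})\cup\{A\}\subseteq M$. The transitive collapse is the identity on the transitive sets $\lambda$ and ${\rm trcl}(\{x\})$, so it fixes $x$, and it fixes $A$ because $A\subseteq\lambda\subseteq M$. The collapsed model is $L_\gamma[A]$ for some $\gamma$ with $|\gamma|<\theta$, so $\gamma<\theta$ and $x\in L_\gamma[A]\subseteq L_\theta[A]$. Finally $H_\theta\models{\sf ZF}^-$ (Definition 5), and Fact 1(iii) gives $V{=}L[A]$ in it. $\square$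

**Fact 3.** Let $M$ be a transitive model of ${\sf ZF}^-$ and $K\in M$. Then $K^{<\omega}\in M$, and the satisfaction relation of $(K,\in)$ belongs to $M$ and is computed correctly there, by a recursion on formulas with witnesses in $M$ that are recognized by a bounded formula. Hence: if $\langle\psi_n\rangle_n$ is a recursive sequence of formulas, $b$ a finite tuple from $K$, and each $\psi_n(v,b)$ has a unique solution $x_n$ in $(K,\in)$, then $\langle x_n\rangle_n\in M$. (A recursive sequence is definable over $V_\omega\in M$, so it lies in $M$; then $n\mapsto x_n$ is defined in $M$ from the satisfaction relation, and Replacement applies.)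

In words: once a model of ${\sf ZF}^-$ contains $K$ as an element, it can carry out any construction that is definable over $K$ step by step.

**Fact 4.** If $\mu\ge2$, $M\models{\sf ZF}^-$ is transitive, $\mu\in M$, and $g\in\mu^\omega$ is generic over $M$, then $g\notin M$.

*Proof.* If $g\in M$, then $D=\{s\in\mu^{<\omega}:s\not\subset g\}\in M$. It is dense: if $s\subset g$, extend $s$ by a value different from $g(|s|)$. No $g{\restriction}n$ is in $D$, a contradiction. $\square$

**Fact 5 (definable hulls).** Let $W$ be a transitive set and $<$ a well-order of $W$ definable in $(W,\in)$ from a finite tuple $b$. The set $N$ of elements of $W$ definable in $(W,\in)$ from $b$ is countable and $N\prec W$.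

*Proof.* There are countably many formulas. If $W\models\exists y\,\varphi(y,a)$ with $a$ a tuple from $N$, the $<$-least such $y$ is definable from $a,b$, hence from $b$, so it is in $N$. Apply the Tarski–Vaught test. $\square$

## 6. The space $X$: functions with a last model

From here to the end of Section 8, fix an infinite cardinal $\lambda$ and $A\subseteq\lambda$, and assume $V=L[A]$.

By the example after Definition 6, a function $f\in\lambda^\omega$ cannot be generic over models that contain an uncountable $\lambda$ as an element. We therefore compare $f$ with countable models by collapsing its range.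

**Definition 8.** For $f\in\lambda^\omega$ let $\lambda_f={\rm otp}({\rm ran}\,f)$, a countable ordinal, let $e_f:\lambda_f\to{\rm ran}\,f$ be the increasing enumeration, and put
$$A_f=\{\nu<\lambda_f:e_f(\nu)\in A\},\qquad\bar f=e_f^{-1}\circ f\in(\lambda_f)^\omega.$$
If ${\rm ran}\,f$ is infinite, let
$$\Gamma_f=\{\gamma<\omega_1:\lambda_f<\gamma,\ L_\gamma[A_f]\models{\sf ZF}^-,\ \bar f\text{ is generic over }L_\gamma[A_f]\};$$
otherwise let $\Gamma_f=\emptyset$. Finally
$$X=\{f\in\lambda^\omega:\Gamma_f\text{ has a maximum}\}.$$

*Example (collapsing).* Let $\lambda=\omega_2$, $f(2n)=\omega_1+n$, $f(2n+1)=n$. Then $\lambda_f=\omega+\omega$, $\bar f(2n)=\omega+n$, $\bar f(2n+1)=n$. If $A=\{7,\omega_1+1,\omega_1\cdot2\}$, then $A_f=\{7,\omega+1\}$. This $\bar f$ lies in every transitive model of ${\sf ZF}^-$ that contains $\omega+\omega$, so by Fact 4 $\Gamma_f=\emptyset$ and $f\notin X$.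

*Example (a point of $X$).* Let $V=L$, $\lambda=\omega$, $A=\emptyset$. Countable $M\prec L_{\omega_1}=H_{\omega_1}$ are transitive (each nonempty $y\in M$ is the range of a function in $M$ with domain $\omega\subseteq M$), so by Fact 1(ii) there are unboundedly many $\gamma<\omega_1$ with $L_\gamma\models{\sf ZF}^-$. Let $\gamma_0<\gamma_1$ be the first two of them. Every element of $L_{\gamma_0}$ is definable in $L_{\gamma_0}$. To see this, note that the hull of definable elements is elementary in $L_{\gamma_0}$ and collapses to some $L_\gamma\models{\sf ZF}^-$ with $\gamma\le\gamma_0$, so $\gamma=\gamma_0$ by minimality. All elements of the hull, hence of its isomorphic copy $L_{\gamma_0}$, are definable. By Fact 3, $L_{\gamma_1}$ contains a map of $\omega$ onto $L_{\gamma_0}$, hence also a function $f\in\omega^\omega$ generic over $L_{\gamma_0}$. It is onto $\omega$, so $\lambda_f=\omega$ and $\bar f=f$. So $\gamma_0\in\Gamma_f$. Any other $\gamma>\omega$ with $L_\gamma\models{\sf ZF}^-$ satisfies $\gamma\ge\gamma_1$, so $f\in L_\gamma$ and $\gamma\notin\Gamma_f$ by Fact 4. Thus $\Gamma_f=\{\gamma_0\}$ and $f\in X$.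

*Why a maximum and not merely $\Gamma_f\ne\emptyset$.* In the same case, let $X'=\{f:\Gamma_f\neq\emptyset\}$ and list the dense sets of $L_{\gamma_0}$ as $D_0,D_1,\dots$. In inning $n$ of ${\sf BM}(X')$ Black finds $t$ with $X'\cap[t]\subseteq B_{2n}$, extends $t$ to $s\in D_n$ of length $\ge n$ (extend first to length $\ge n$, then into $D_n$), and plays $X'\cap[s]$. This is nonempty, since some $g\supset s$ is generic over $L_{\gamma_0}$, and such a $g$ is onto $\omega$, so $\bar g=g$ and $\gamma_0\in\Gamma_g$. The play determines one function, which meets all $D_n$ and hence is in $X'$. So Black wins ${\sf BM}(X')$. The maximum is what will defeat him.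

**Reading $X$ in $H_\theta$.** If $\theta>\max(\lambda,\omega_1)$ is regular, the statement "$f\in X$" is evaluated correctly in $H_\theta$ from $A,\lambda$. It refers only to $f$, $\omega_1$, and the sets $L_\gamma[A_f]$ $(\gamma<\omega_1)$ with their satisfaction relations. All of these lie in $H_\theta$ and are computed correctly there by Facts 1 and 3; $\omega_1$ is computed correctly because all maps from $\omega$ onto countable ordinals are in $H_\theta$.

Both halves of the theorem build a function inside a countable hull. The next lemma records what this gives.

**Lemma 5.** Let $W$ be a transitive set that is a model of ${\sf ZF}^-$, or the union of an increasing $\omega$-chain of transitive models of ${\sf ZF}^-$; in either case let all these models contain $A$ and $\lambda$. Let $N\prec W$ be countable with $A,\lambda\in N$, and let $\pi:N\to\bar W$ be the transitive collapse. Let $s_0\subseteq s_1\subseteq\cdots$ be elements of $T\cap N$ such that every dense $D\subseteq T$ with $D\in N$ contains some $s_n$. Put $f=\bigcup_ns_n$. Then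

* (i) $f\in\lambda^\omega$ and ${\rm ran}\,f=N\cap\lambda$ is infinite;
* (ii) $\pi(\lambda)=\lambda_f$, $\pi(A)=A_f$ and $\bar f=\bigcup_n\pi(s_n)$;
* (iii) $\bar f$ meets every dense $\bar D\subseteq(\lambda_f)^{<\omega}$ with $\bar D\in\bar W$, that is, $\bar f$ is generic over $\bar W$.

*Proof.* The set $T$ lies in $W$, since it lies in each of the given models, and it is definable in $W$ from $\lambda$ as the set of all functions from a natural number into $\lambda$. So $T\in N$. Each natural number is definable, so $\omega\subseteq N$. Note also $\omega\le\lambda$.

(i) For $m<\omega$ and $\alpha\in N\cap\lambda$ the dense sets $\{s\in T:|s|\ge m\}$ and $\{s\in T:\alpha\in{\rm ran}\,s\}$ are in $W$ and definable from $\lambda,m$ and $\lambda,\alpha$, so they are in $N$. The first kind gives $f\in\lambda^\omega$, the second $N\cap\lambda\subseteq{\rm ran}\,f$. Conversely $s_n\in N$, and each $s_n(i)$ is definable from $s_n$ and $i$, so ${\rm ran}\,f\subseteq N$. The set $N\cap\lambda$ contains $\omega$, so it is infinite.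

(ii) The map $\pi$ restricted to $N\cap\lambda$ is the order isomorphism of $N\cap\lambda={\rm ran}\,f$ onto the ordinal $\pi(\lambda)=\{\pi(\alpha):\alpha\in N\cap\lambda\}$. So $\pi(\lambda)=\lambda_f$ and $\pi{\restriction}(N\cap\lambda)=e_f^{-1}$. Then $\pi(A)=\{\pi(\alpha):\alpha\in A\cap N\}=A_f$ because $A\cap N=A\cap{\rm ran}\,f$. Since $\pi$ fixes natural numbers, $\pi(s_n)$ is the sequence $i\mapsto e_f^{-1}(s_n(i))$, and the union of these is $\bar f$.

(iii) $W$ satisfies "every element of $T$ is a finite sequence from $\lambda$; $\emptyset\in T$; and $s^\frown\alpha\in T$ for all $s\in T$, $\alpha<\lambda$". By elementarity, and by induction on length, $\pi(T)=(\lambda_f)^{<\omega}$. If $\bar D\in\bar W$ is dense in it, then $D=\pi^{-1}(\bar D)\in N$ is dense in $T$ by elementarity. Some $s_n\in D$, so $\pi(s_n)\in\bar D$, and $\pi(s_n)$ is an initial segment of $\bar f$. $\square$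

## 7. The least bad triple, and all box powers at once

For an ordinal $\kappa\ge1$ order $T^\kappa$ coordinatewise by extension. For $p\in T^\kappa$ and $f=(f_\xi)_{\xi<\kappa}\in(\lambda^\omega)^\kappa$ write $p\subset f$ if $p(\xi)\subset f_\xi$ for all $\xi$.

**Definition 9.** A triple $(\kappa,\langle\mathcal D_n\rangle_{n<\omega},p_*)$ is bad if $\kappa\ge1$ is an ordinal, $p_*\in T^\kappa$, each $\mathcal D_n\subseteq T^\kappa$ is dense (every $p\in T^\kappa$ has an extension in $\mathcal D_n$), and there is no $f\in X^\kappa$ with $p_*\subset f$ such that for every $n$ some $p\in\mathcal D_n$ has $p\subset f$.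

*Example.* With $\kappa=1$ and all $\mathcal D_n=T^1$, the triple $(1,\langle T^1\rangle_n,\langle s\rangle)$ is bad exactly when $X\cap[s]=\emptyset$.

**Proposition 6.** There is no bad triple.

**Step 1: make the failing task definable.** Suppose there is a bad triple. Fix a regular $\theta>\max(\lambda,\omega_1)$ such that $H_\theta$ contains one. By Fact 2, $H_\theta=L_\theta[A]\models{\sf ZF}^-+V{=}L[A]$. If a triple with first entry $\kappa$ is in $H_\theta$, then $\kappa<\theta$, so every element of $T^\kappa$ and of $X^\kappa$ is in $H_\theta$. Hence the quantifiers "for all $p\in T^\kappa$" and "no $f\in X^\kappa$" mean the same in $H_\theta$ as in $V$, and by the previous section so does "$f_\xi\in X$". Thus badness of elements of $H_\theta$ is expressed in $H_\theta$ by a formula with parameters $A,\lambda$. Let $(\kappa,\langle\mathcal D_n\rangle,p_*)$ be the $<_A$-least bad triple in $H_\theta$. It is definable in $(H_\theta,\in)$ from $A,\lambda$. In the rest of the proof, "definable" means definable in $(H_\theta,\in)$ from $A,\lambda$, and "definable from $\xi$" means from $A,\lambda,\xi$.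

**Step 2: build a decreasing sequence of boxes.** The sequence must enter each $\mathcal D_n$, and in each coordinate $\xi$ it must enter every dense subset of $T$ that is definable from $\xi$. Let $\langle\varphi_n(y,x)\rangle_n$ recursively enumerate all formulas in $y,x$ with constants for $A,\lambda$. For $\xi<\kappa$ let $F_n(\xi)$ be the unique $y$ with $H_\theta\models\varphi_n(y,\xi)$ if there is exactly one such $y$ and it is a dense subset of $T$; otherwise $F_n(\xi)=T$. For each fixed $n$ this is one formula, so $F_n$ is definable, and $F_n\in H_\theta$ by Replacement. Define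

* $p_0=p_*$;
* $p_{2n+1}$ is the $<_A$-least element of $\mathcal D_n$ extending $p_{2n}$;
* $p_{2n+2}$ is the $<_A$-least $p\in T^\kappa$ extending $p_{2n+1}$ with $p(\xi)\in F_n(\xi)$ for all $\xi<\kappa$.

The last $p$ exists because we may extend in every coordinate separately and all at once. This is where it matters that the conditions are full boxes.

**Step 3: the instructions form a recursive list.** We need formulas $\psi_n(v)$ with constants $A,\lambda$ that define $p_n$ in $H_\theta$, with $n\mapsto\psi_n$ recursive. Let $\psi_0(v)$ say "$v$ is the third entry of the $<_A$-least bad triple". Let $\psi_{2n+1}(v)$ say "for the $u$ with $\psi_{2n}(u)$, $v$ is the $<_A$-least extension of $u$ in the $n$-th member of the second entry of the $<_A$-least bad triple", with $n$ replaced by its definition. Let $\psi_{2n+2}(v)$ say "for the $u$ with $\psi_{2n+1}(u)$, $v$ is the $<_A$-least extension of $u$ in $T^\kappa$ with $v(\xi)\in F_n(\xi)$ for all $\xi<\kappa$", with $F_n$ spelled out by $\varphi_n$ and $\kappa$ by its definition. An algorithm writes down $\psi_n$ on input $n$. (The truth of $\psi_n$ in $H_\theta$ is not uniformly definable in $H_\theta$,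 and we do not need that.) In particular each $p_n$ is definable. Let $f_\xi=\bigcup_np_n(\xi)$.

**Step 4: each coordinate is generic over its own collapsed hull.** Fix $\xi<\kappa$, and let $N_\xi$ be the set of elements of $H_\theta$ definable from $\xi$. By Fact 5 it is countable and $N_\xi\prec H_\theta$. Since $p_n$ is definable, $p_n(\xi)\in N_\xi$. If $D\in N_\xi$ is a dense subset of $T$, then $D=F_n(\xi)$ for some $n$, so $p_{2n+2}(\xi)\in D$. So Lemma 5 applies with $W=H_\theta$, $N=N_\xi$ and $s_n=p_n(\xi)$. Let $\pi:N_\xi\to M$ be the collapse. By the lemma, $f_\xi\in\lambda^\omega$ has infinite range, $\pi(\lambda)=\lambda_{f_\xi}$, $\pi(A)=A_{f_\xi}$,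
$$\bar f_\xi=\bigcup_n\pi(p_n(\xi)),\tag{2}$$
and $\bar f_\xi$ is generic over $M$. By elementarity $M\models{\sf ZF}^-+V{=}L[A_{f_\xi}]$, so $M=L_\gamma[A_{f_\xi}]$ for some $\gamma$ by Fact 1(ii). We have $\gamma<\omega_1$ because $M$ is countable, and $\lambda_{f_\xi}=\pi(\lambda)<\gamma$. Therefore $\gamma\in\Gamma_{f_\xi}$.

**Step 5: every later model decodes the coordinate.** Let $\gamma'>\gamma$ with $M'=L_{\gamma'}[A_{f_\xi}]\models{\sf ZF}^-$. Then $M=L_\gamma[A_{f_\xi}]\in M'$. By elementarity $\pi(p_n)$ is the unique element of $M$ that satisfies $\psi_n$ in $M$, with the constants interpreted as $A_{f_\xi},\lambda_{f_\xi}$. By Step 3 and Fact 3, $\langle\pi(p_n)\rangle_n\in M'$. Let $\bar\xi=\pi(\xi)\in M$. Then $\pi(p_n(\xi))=\pi(p_n)(\bar\xi)$, so by (2)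
$$\bar f_\xi=\bigcup_n\pi(p_n)(\bar\xi)\in M'.$$
By Fact 4 ($\lambda_{f_\xi}$ is infinite), $\bar f_\xi$ is not generic over $M'$, so $\gamma'\notin\Gamma_{f_\xi}$. Thus $\gamma=\max\Gamma_{f_\xi}$ and $f_\xi\in X$.

**Step 6: contradiction.** Since $\xi$ was arbitrary, $f=(f_\xi)_{\xi<\kappa}\in X^\kappa$. Also $p_*=p_0\subset f$, and $p_{2n+1}\in\mathcal D_n$ with $p_{2n+1}\subset f$ for every $n$. So the triple was not bad. $\square$

The least bad triple was needed in Step 5. There the later model recovers the whole collapsed sequence $\langle\pi(p_n)\rangle_n$ from $M$ and two parameters, and then reads coordinate $\bar\xi$. Had the triple been an arbitrary parameter, $N_\xi$ would not have had to contain it.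

**Density of $X$.** For $s\in T$ the triple $(1,\langle T^1\rangle_n,\langle s\rangle)$ is not bad, so $X\cap[s]\neq\emptyset$. Hence $X$ is dense in $\lambda^\omega$. As a subspace of $\lambda^\omega$ it is metrizable and zero-dimensional, and its weight is at most $|T|=\lambda$.

**Proof of Theorem 1(a).** Suppose $\square^\kappa X$ is not Baire. For $p\in T^\kappa$ put $O_p=\prod_{\xi<\kappa}([p(\xi)]\cap X)$. These sets are nonempty by density of $X$, and they form a base of $\square^\kappa X$: given a point of $\prod_\xi U_\xi$, shrink every $U_\xi$ to a set $[s]\cap X$ around its coordinate. So there are dense open $D_n\subseteq\square^\kappa X$ and $p_*\in T^\kappa$ with $O_{p_*}\cap\bigcap_nD_n=\emptyset$. Let $\mathcal D_n=\{p\in T^\kappa:O_p\subseteq D_n\}$.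

Each $\mathcal D_n$ is dense in $T^\kappa$. Given $p$, pick $f\in O_p\cap D_n$ and $q$ with $f\in O_q\subseteq D_n$. For each $\xi$, $p(\xi)$ and $q(\xi)$ are initial segments of $f_\xi$. Let $p'(\xi)$ be the longer one. Then $p'$ extends $p$, and $O_{p'}\subseteq O_q\subseteq D_n$.

If $f\in X^\kappa$ had $p_*\subset f$ and, for every $n$, $p\subset f$ for some $p\in\mathcal D_n$, then $f\in O_{p_*}\cap\bigcap_nD_n=\emptyset$, which is impossible. So $(\kappa,\langle\mathcal D_n\rangle,p_*)$ is bad, contradicting Proposition 6. $\square$

## 8. A hull over a limit of models defeats Black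

In Section 7 the function was built over a hull whose collapse was a model of ${\sf ZF}^-$, and that model became the last one. Against a strategy we build over a structure $K$ that is the union of an $\omega$-chain of models of ${\sf ZF}^-$ but is not such a model itself. The heights of the chain will be cofinal in $\Gamma_f$.

Suppose (b) fails. By Lemma 4 there are $r\in T$ and an $r$-response $\tau$ that satisfy (1). Put $c=(\tau,r)$.

**Step 1: choose the chain.** Since $|T|=\lambda$, we have $c\in H_{\lambda^+}=L_{\lambda^+}[A]$ by Fact 2. Let
$$G=\{\gamma<\lambda^+:\lambda<\gamma,\ c\in L_\gamma[A]\models{\sf ZF}^-\}.$$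
$G$ is unbounded in $\lambda^+$. Given $\eta<\lambda^+$, take $M\prec H_{\lambda^+}$ with $|M|=\lambda$ and $(\lambda+1)\cup\{A,c,\eta\}\subseteq M$. Every nonempty $y\in M$ is the image of $\lambda$ under some function in $H_{\lambda^+}$, hence under one in $M$; as $\lambda\subseteq M$, $y\subseteq M$. So $M$ is transitive, and $M=L_\gamma[A]\models{\sf ZF}^-$ by Facts 2 and 1(ii), with $\eta<\gamma<\lambda^+$, $\lambda<\gamma$ and $c\in M$. Thus $\gamma\in G$.

Let $\gamma_0<\gamma_1<\cdots$ be the first $\omega$ elements of $G$, and
$$\beta=\sup_n\gamma_n,\qquad K=L_\beta[A]=\bigcup_nL_{\gamma_n}[A].$$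

**Step 2: $K$ can define the chain and a well-order of itself.** For $\gamma<\gamma_n$, the model $L_{\gamma_n}[A]$ contains $L_\gamma[A]$, its satisfaction relation, and the witnesses from Facts 1(i) and 3. That something is a witness is a bounded condition, so it means the same in $L_{\gamma_n}[A]$, in $K$ and in $V$. Hence the maps $\gamma\mapsto L_\gamma[A]$ and $\gamma\mapsto{\rm Sat}(L_\gamma[A])$, for $\gamma<\beta$, are definable over $K$ from $A$. The axioms of ${\sf ZF}^-$ form a recursive set, which is definable over $K\supseteq V_\omega$. So $G\cap\beta=\{\gamma_n:n<\omega\}$ is definable over $K$ from $A,\lambda,c$. So is $n\mapsto\gamma_n$: the set $K$ contains all finite sequences of its elements, and $\gamma=\gamma_n$ if and only if some strictly increasing sequence of length $n+1$ has range $G\cap(\gamma+1)$ and last entry $\gamma$. Finally, define $x<_Ay$ in $K$ by "for some $\gamma\in G$ with $x,y\in L_\gamma[A]$, $L_\gamma[A]\models x<_Ay$". By Fact 1(iii),(iv) this is the union of a chain of well-orders, each an initial segment of the next, so it is a well-order of $K$ definable from $A,\lambda,c$.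

**Step 3: take the hull and identify its collapse.** Let $N$ be the set of elements of $K$ definable in $(K,\in)$ from $A,\lambda,c$. By Fact 5, $N$ is countable and $N\prec K$. By Step 2, $\gamma_n,L_{\gamma_n}[A]\in N$ for all $n$. Let $\pi:N\to\bar K$ be the collapse, and write $\bar A,\bar\lambda,\bar c,\bar\gamma_n$ for the images of $A,\lambda,c,\gamma_n$, and $\bar\beta=\sup_n\bar\gamma_n$. The set $\pi(L_{\gamma_n}[A])$ is transitive, satisfies each axiom of ${\sf ZF}^-+V{=}L[\bar A]$, and has $\bar\gamma_n$ as its set of ordinals. To see this, relativize the relevant statements to the set $L_{\gamma_n}[A]$ and use elementarity between $K$, $N$ and $\bar K$. By Fact 1(ii), $\pi(L_{\gamma_n}[A])=L_{\bar\gamma_n}[\bar A]$. Every element of $N$ lies in some $L_{\gamma_n}[A]$, so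
$$\bar K=\bigcup_nL_{\bar\gamma_n}[\bar A]=L_{\bar\beta}[\bar A].$$
The $\bar\gamma_n$ strictly increase, so $\bar\beta$ is a limit, and $\bar\beta<\omega_1$ since $\bar K$ is countable.

**Step 4: play against $\tau$ and meet the dense sets of $N$.** Let $\langle\varphi_n(y)\rangle_n$ recursively enumerate the formulas in $y$ with constants for $A,\lambda,c$. Let $E_n$ be the unique element of $K$ satisfying $\varphi_n$ in $K$, if it exists and is a dense subset of $T$; otherwise $E_n=T$. Put $s_0=r$, $t_n=\tau(s_0,\dots,s_n)$, and let $s_{n+1}$ be the $<_A$-least element of $E_n$ that properly extends $t_n$. It exists: extend $t_n$ by one value and then into $E_n$. A formula $\chi_n$ with constants for $A,\lambda,c$ that defines $s_n$ in $K$ is obtained effectively from $\chi_0,\dots,\chi_{n-1}$ and $\varphi_{n-1}$, because $\tau$ and $r$ are read off from $c$. So $n\mapsto\chi_n$ is recursive, and $s_n\in N$. Let $f=\bigcup_ns_n$. By (1), $f\in X$.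

**Step 5: $\bar\gamma_n\in\Gamma_f$ for all $n$.** Every dense $D\subseteq T$ in $N$ is some $E_n$, so $s_{n+1}\in D$. Lemma 5 applies with $W=K$, the union of the chain of models $L_{\gamma_n}[A]$. So $f\in\lambda^\omega$ has infinite range, $\bar\lambda=\lambda_f$, $\bar A=A_f$, $\bar f=\bigcup_n\pi(s_n)$, and $\bar f$ is generic over $\bar K$. Then $\bar f$ is generic over each $L_{\bar\gamma_n}[A_f]\subseteq\bar K$. Also $\lambda_f=\pi(\lambda)<\pi(\gamma_n)=\bar\gamma_n<\omega_1$ and $L_{\bar\gamma_n}[A_f]\models{\sf ZF}^-$. So $\bar\gamma_n\in\Gamma_f$.

**Step 6: $\bar\beta\notin\Gamma_f$.** By elementarity the map $n\mapsto\bar\gamma_n$ is definable over $L_{\bar\beta}[\bar A]$ from parameters. If $L_{\bar\beta}[\bar A]$ were a model of ${\sf ZF}^-$, Replacement would give $\{\bar\gamma_n:n<\omega\}\in L_{\bar\beta}[\bar A]$, and its union $\bar\beta$ would be in $L_{\bar\beta}[\bar A]$, which is false.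

**Step 7: nothing above $\bar\beta$ is in $\Gamma_f$.** Let $\gamma'>\bar\beta$ with $M'=L_{\gamma'}[\bar A]\models{\sf ZF}^-$. Then $\bar K=L_{\bar\beta}[\bar A]\in M'$. By elementarity $\pi(s_n)$ is the unique element of $\bar K$ that satisfies $\chi_n$ in $\bar K$, with the constants interpreted as $\bar A,\bar\lambda,\bar c\in\bar K$. Fact 3 gives $\langle\pi(s_n)\rangle_n\in M'$, so $\bar f=\bigcup_n\pi(s_n)\in M'$. By Fact 4, $\bar f$ is not generic over $M'$, so $\gamma'\notin\Gamma_f$.

By Steps 5–7, $\Gamma_f\subseteq\bar\beta$, and $\Gamma_f$ contains the set $\{\bar\gamma_n:n<\omega\}$, which is cofinal in the limit ordinal $\bar\beta$. So $\Gamma_f$ has no maximum, and $f\notin X$. This contradicts Step 4. So (b) holds, and Theorem 1 is proved. $\blacksquare$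

## 9. A $\Delta^1_2$ example in $L$, and other models $L[A]$

It remains to prove the first half of Theorem 3(1) and Theorem 3(2).

**Theorem 3(1), first half.** Let $V=L$, $\lambda=\omega$, $A=\emptyset$, and let $X\subseteq\omega^\omega$ be the space of Theorem 1. It is a separable metrizable counterexample, and $A_f=\emptyset$ for all $f$.

The first step is to find, for each $f$, a countable model that contains all of $\Gamma_f$. Given $f\in\omega^\omega$, take a countable $M\prec L_{\omega_1}=H_{\omega_1}$ with $f\in M$. As in Section 6, $M$ is transitive, so $M=L_\alpha\models{\sf ZF}^-$ with $f\in L_\alpha$ and $\alpha<\omega_1$. Now let $\alpha<\omega_1$ be any ordinal with $f\in L_\alpha\models{\sf ZF}^-$. Then $\lambda_f,\bar f\in L_\alpha$. If $\gamma\ge\alpha$ were in $\Gamma_f$, then $\bar f\in L_\alpha\subseteq L_\gamma$ would contradict Fact 4. So $\Gamma_f\subseteq\alpha$.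

The second step is to express $f\in X$ inside $L_\alpha$. By Facts 1 and 3, $L_\alpha$ correctly decides, for each $\gamma<\alpha$, whether ${\rm ran}\,f$ is infinite, $\lambda_f<\gamma$, $L_\gamma\models{\sf ZF}^-$, and $\bar f$ is generic over $L_\gamma$. Let $\Phi(f)$ say that the class of ordinals $\gamma$ with these properties has a maximum. (The clause "$\gamma<\omega_1$" is omitted, as every $\gamma<\alpha$ is countable in $V$.) In $L_\alpha$ this class is exactly $\Gamma_f$, so $f\in X$ if and only if $L_\alpha\models\Phi(f)$.

The third step is to count quantifiers. Every countable well-founded model of ${\sf ZF}^-+V{=}L$ collapses to some $L_\alpha$ with $\alpha<\omega_1$ by Fact 1(ii), and the $L_\alpha$ found in the first step are such models by Fact 1(iii). So $f\in X$ if and only if there is a countable well-founded model of ${\sf ZF}^-+V{=}L$ that contains $f$ and satisfies $\Phi(f)$, and $f\notin X$ if and only if there is one that contains $f$ and satisfies $\neg\Phi(f)$. Code a model by a relation on $\omega$ together with its satisfaction relation. That the code is correct, that the axioms hold, that some element represents $f$ (its values at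 the standard integers of the model agree with $f$), and that $\Phi$ or $\neg\Phi$ holds, are arithmetic conditions on the code and $f$. Well-foundedness is $\Pi^1_1$. With the existential quantifier over codes in front, both conditions are $\Sigma^1_2$, without real parameters. So $X$ is lightface $\Delta^1_2$. $\square$

**Theorem 3(2).** If $V=L[A]$ with $A$ a set of ordinals, choose an infinite cardinal $\lambda$ with $A\subseteq\lambda$. Theorem 1 gives a space that refutes the conjecture. So if the conjecture holds, $V\neq L[A]$ for every set $A$ of ordinals.

Let $V=L[G]$ be a set-generic extension of $L$ by a poset $\mathbb P\in L$. Let $b\in L$ be a bijection between $\mathbb P$ and an ordinal, and put $A=b[G]$. Then $L[A]$ is an inner model of ZFC that contains $L$ and $G=b^{-1}[A]$, so it contains $L[G]=V$. Hence $V=L[A]$.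

Let $V=L[U]$ with $U$ a normal measure. By the axiom of choice, transfer $\in$ on ${\rm trcl}(\{U\})$ to a relation on an ordinal, and code that ordinal and that relation, by a pairing function on ordinals, by a set $A$ of ordinals. In $L[A]$ the coded structure can be decoded. It is well-founded and extensional, so by Mostowski's collapse its transitive collapse, which is ${\rm trcl}(\{U\})$, belongs to $L[A]$. Hence $U\in L[A]$, so $V=L[U]\subseteq L[A]$ and $V=L[A]$.

In both cases Theorem 1 applies, and the conjecture fails. $\blacksquare$
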